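\title{A chaotic operator whose periodic measures avoid the hypercyclic vectors}

\begin{abstract}
We construct a bounded operator on a separable Hilbert space that is chaotic and has a perfectly spanning set of unimodular eigenvectors, whose periodic eigenvectors are not dense among its unimodular eigenvectors, and for which every weak limit of finitely supported invariant probability measures gives measure zero to the set of hypercyclic vectors. This answers two questions of Grivaux and Matheron in the negative. For an arbitrary hypercyclic operator we prove a dichotomy: among the weak limits of finitely supported invariant measures, either those concentrated on the hypercyclic vectors form a dense $G_\delta$ set, or all of them vanish on the hypercyclic vectors; the first case occurs exactly when every nonempty open set contains periodic points whose orbits spend most of their time near the origin. We also give a sufficient condition for the first case in terms of periodic eigenvectors.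
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $X$ is a separable infinite-dimensional complex Banach space, $T$ is a bounded linear operator on $X$, and $\mathbb T$ is the unit circle.

A vector $x$ is \emph{hypercyclic} for $T$ if its orbit $\{T^nx: n\ge0\}$ is dense in $X$. Since $X$ has no isolated points, a dense set stays dense when finitely many points are removed, so it does not matter at which $n$ the orbit starts. The set of hypercyclic vectors is $HC(T)$, and $T$ is hypercyclic if $HC(T)\neq\emptyset$. A vector $a$ is \emph{periodic} if $T^Qa=a$ for some $Q\ge1$, and $T$ is \emph{chaotic} if it is hypercyclic and its periodic points are dense. A \emph{unimodular eigenvector} is a vector $u\neq0$ with $Tu=\lambda u$ for some $\lambda\in\mathbb T$; it is a \emph{periodic eigenvector} if $\lambda$ is a root of unity. The operator $T$ has a \emph{perfectly spanning set of unimodular eigenvectors} if for every countable set $D\subset\mathbb T$ the linear span of $\bigcup_{\lambda\in\mathbb T\setminus D}\ker(T-\lambda)$ is dense in $X$.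

The periodic points of $T$ are exactly the finite sums of periodic eigenvectors, together with $0$ (Lemma~\ref{lem:decomp}). So a chaotic operator has enough periodic eigenvectors to span a dense subspace. Perfect spanning, applied with $D$ the set of all roots of unity, says the same about the unimodular eigenvectors that are \emph{not} periodic. This paper is about how these two families of eigenvectors can sit relative to each other, and about the effect of their position on invariant measures.

Let $\mathcal P(X)$ be the space of Borel probability measures on $X$ with the weak topology: $m_i\to m$ if $\int f\,dm_i\to\int f\,dm$ for every bounded continuous $f$. If $T^Qa=a$, the \emph{periodic measure} of $a$ is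
\[
\nu_a=\frac1Q\sum_{n=0}^{Q-1}\delta_{T^na}.
\]
Thus $\nu_a(A)$ is the proportion of time that the orbit of $a$ spends in $A$. It does not depend on the period used, since the averages over two periods $Q$ and $Q'$ both equal the average over $QQ'$. Let $\mathcal F_T(X)$ be the set of finitely supported $T$-invariant probability measures, which is the convex hull of the periodic measures (Lemma~\ref{lem:finite}), let $\overline{\mathcal F}_T(X)$ be its closure in $\mathcal P(X)$, and put
\[
\overline{\mathcal F}_T(HC(T))=\{m\in\overline{\mathcal F}_T(X): m(HC(T))=1\}.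
\]
A finite orbit is not dense, so every $m\in\mathcal F_T(X)$ has $m(HC(T))=0$. Measures that live on hypercyclic vectors can appear only in the closure, and $\overline{\mathcal F}_T(HC(T))$ consists of those whose statistics can be imitated by periodic orbits. Grivaux and Matheron proved the following \cite[Theorem~6(a)]{GM}: \emph{if $T$ has a perfectly spanning set of unimodular eigenvectors and every unimodular eigenvector is a limit of periodic eigenvectors, then $\overline{\mathcal F}_T(HC(T))$ is a dense $G_\delta$ subset of $\overline{\mathcal F}_T(X)$.} They asked in \cite{GM} whether chaos can replace the second hypothesis. Let $T$ be chaotic with a perfectly spanning set of unimodular eigenvectors.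

\begin{itemize}
\item[(Q1)] Are the periodic eigenvectors of $T$ dense in the set of unimodular eigenvectors?
\item[(Q2)] Is $\overline{\mathcal F}_T(HC(T))$ a dense $G_\delta$ subset of $\overline{\mathcal F}_T(X)$?
\end{itemize}
By the theorem just quoted, a positive answer to (Q1) would give a positive answer to (Q2).

\begin{example}\label{ex:shift}
Let $B(y_0,y_1,\dots)=(y_1,y_2,\dots)$ be the backward shift on $\ell^2=\ell^2(\mathbb Z_+)$. The equation $2By=\lambda y$ means $y_{n+1}=(\lambda/2)y_n$, so for $|\lambda|<2$
\[
\ker(2B-\lambda)=\mathbb C\,k(\lambda),\qquad k(\lambda)=\big((\lambda/2)^n\big)_{n\ge0}.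
\]
A functional $\gamma\in\ell^2$ takes on $k(\lambda)$ the value $F(\lambda)=\sum_n\gamma_n(\lambda/2)^n$, and $F$ is analytic in $|\lambda|<2$. By the identity theorem and the Hahn--Banach theorem, $\{k(\lambda):\lambda\in E\}$ spans a dense subspace as soon as $E$ has an accumulation point in $\{|\lambda|<2\}$. Taking for $E$ the roots of unity, or the complement of a countable set in $\mathbb T$, or $\{|\lambda|<1\}$ and $\{1<|\lambda|<2\}$ (see the Godefroy--Shapiro criterion in Section~\ref{sec:facts}), we find that $2B$ is chaotic with a perfectly spanning set of unimodular eigenvectors. The map $k$ is continuous on $\mathbb T$ by dominated convergence, so every unimodular eigenvector $c\,k(\lambda)$ is a limit of periodic eigenvectors.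
\end{example}

In this example both spanning families are read off one continuous curve of eigenvectors, and (Q1) has a positive answer for that reason. One may expect the same whenever both families span. For (Q2) the expectation is stronger still, since chaos puts a periodic point in every nonempty open set. Both answers are nevertheless negative.

\begin{theorem}\label{thm:A}
There are a separable infinite-dimensional complex Hilbert space $X$ and a bounded operator $T$ on $X$ with the following properties.
\begin{itemize}
\item[(i)] $T$ is chaotic and has a perfectly spanning set of unimodular eigenvectors.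
\item[(ii)] The periodic eigenvectors of $T$ are not dense in the set of unimodular eigenvectors. More precisely, for a suitable $\lambda_0\in\mathbb T$ that is not a root of unity, every eigenvector that is a limit of periodic eigenvectors is either a periodic eigenvector or an element of the line $\ker(T-\lambda_0)$.
\item[(iii)] Every $m\in\overline{\mathcal F}_T(X)$ satisfies $m(HC(T))=0$. Hence $\overline{\mathcal F}_T(HC(T))=\emptyset$, and this set is not dense in $\overline{\mathcal F}_T(X)$, which contains $\delta_0$.
\end{itemize}
\end{theorem}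

The failure in (iii) is total, and this is forced: no intermediate behavior exists. We write $m(\|x\|\ge\eta)$ for $m(\{x\in X:\|x\|\ge\eta\})$.

\begin{theorem}\label{thm:B}
Let $T$ be a hypercyclic operator on $X$. The following are equivalent.
\begin{itemize}
\item[(a)] $\overline{\mathcal F}_T(HC(T))$ is a dense $G_\delta$ subset of $\overline{\mathcal F}_T(X)$.
\item[(b)] $\overline{\mathcal F}_T(HC(T))\neq\emptyset$.
\item[(c)] $m(HC(T))>0$ for some $m\in\overline{\mathcal F}_T(X)$.
\item[(d)] For every nonempty open set $W\subset X$ and every $\eta>0$ there is a periodic point $a\in W$ with $\nu_a(\|x\|\ge\eta)<\eta$.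
\end{itemize}
Consequently, either \emph{(a)} holds, or $m(HC(T))=0$ for every $m\in\overline{\mathcal F}_T(X)$.
\end{theorem}

Condition (d) is the property that chaos does not provide. Chaos places a periodic point in $W$; (d) asks in addition that the rest of its orbit stay near the origin for most of the period. The next theorem derives (d) from a hypothesis on eigenvectors. Let $A_T$ be the set of vectors $u\neq0$ such that every neighborhood of $u$ contains periodic eigenvectors of $T$ with infinitely many different eigenvalues.

\begin{theorem}\label{thm:C}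
Let $T$ be a bounded operator on $X$. If $A_T$ spans a dense subspace, then $T$ is chaotic and conditions \emph{(a)--(d)} of Theorem~\ref{thm:B} hold. This applies in particular if a dense subspace is spanned by those unimodular eigenvectors that are limits of periodic eigenvectors and whose eigenvalue is not a root of unity.
\end{theorem}

Under the hypotheses of \cite[Theorem~6(a)]{GM}, the eigenvectors whose eigenvalue is unimodular and not a root of unity span a dense subspace by perfect spanning, and each of them is a limit of periodic eigenvectors. Theorem~\ref{thm:C} is therefore a stronger form of that result.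

We prove Theorems~\ref{thm:B} and~\ref{thm:C} first (Sections~\ref{sec:B} and~\ref{sec:C}), because they show what a counterexample must prevent: cancellation among many nearby periodic eigenvectors. The operator of Theorem~\ref{thm:A} is obtained from $2B$ by deleting eigenvalues (Section~\ref{sec:Tsigma}) until the only roots of unity left form one sequence $\mu_k\to\lambda_0$ with distinct prime orders. The phases $\mu_k^n$ then behave as independent random variables, which rules out (d) (Section~\ref{sec:phases}). The price is that the identity theorem of Example~\ref{ex:shift} is no longer available at $\lambda_0$; Sections~\ref{sec:measure} and~\ref{sec:unique} recover it by making the deletion extremely thin near that point.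

\section{Orbits, open sets and measures}\label{sec:facts}

\begin{lemma}\label{lem:decomp}
If $T^Qa=a$, then $a=\sum_{\theta^Q=1}a_\theta$ with $a_\theta\in\ker(T-\theta)$. Conversely, a finite sum of periodic eigenvectors is periodic.
\end{lemma}

\begin{proof}
Put $a_\theta=\frac1Q\sum_{n=0}^{Q-1}\theta^{-n}T^na$. The sequence $\theta^{-n}T^na$ has period $Q$ in $n$, so $Ta_\theta=\theta\cdot\frac1Q\sum_{n=1}^{Q}\theta^{-n}T^na=\theta a_\theta$. Since $\sum_{\theta^Q=1}\theta^{-n}$ equals $Q$ for $n=0$ and $0$ for $0<n<Q$, the $a_\theta$ add up to $a$. For the converse, take a common multiple of the orders of the eigenvalues.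
\end{proof}

\begin{lemma}\label{lem:finite}
$\mathcal F_T(X)$ is the convex hull of the periodic measures.
\end{lemma}

\begin{proof}
Periodic measures are invariant and finitely supported, and so are their convex combinations. Let $m$ be invariant with finite support $S$. From $m(T^{-1}S)=1$ we get $T(S)\subset S$, and from $m(T^{-1}\{x\})=m(\{x\})>0$ for $x\in S$ we get that $T$ maps $S$ onto $S$. So $T$ permutes $S$, and $m(\{Tx\})=m(\{x\})$ for $x\in S$. Thus $m$ is constant on each cycle, and it is a convex combination of the periodic measures of the cycles.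
\end{proof}

Hypercyclicity is detected by open sets. For $V\subset X$ open and nonempty, let
\[
G_V=\bigcup_{n\ge0}T^{-n}(V)
\]
be the open set of points whose orbit visits $V$. Then $HC(T)\subset G_V$, and if $(V_j)$ is a countable base of nonempty open sets,
\begin{equation}\label{eq:HC}
HC(T)=\bigcap_jG_{V_j}.
\end{equation}
In particular $HC(T)$ is a Borel set. Each point of a periodic orbit runs through the whole orbit, so for periodic $a$
\begin{equation}\label{eq:01}
\nu_a(G_V)=1\ \text{ if the orbit of $a$ meets $V$},\qquad \nu_a(G_V)=0\ \text{ otherwise.}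
\end{equation}

We use three results on hypercyclicity.

\emph{Birkhoff's transitivity theorem.} If for all nonempty open $U,W$ there is $n\ge0$ with $T^n(U)\cap W\neq\emptyset$, then $T$ is hypercyclic. Indeed each $G_{V_j}$ is then open and dense, and \eqref{eq:HC} and the Baire category theorem apply.

\emph{The Godefroy--Shapiro criterion} \cite{GS}. If $\bigcup_{|\lambda|<1}\ker(T-\lambda)$ and $\bigcup_{|\lambda|>1}\ker(T-\lambda)$ each span a dense subspace, then $T$ is hypercyclic. To see this, take $u\in U$ in the first span and $w=\sum_iw_i\in W$ with $Tw_i=\lambda_iw_i$, $|\lambda_i|>1$. Then $u+\sum_i\lambda_i^{-n}w_i\to u$, while $T^n$ maps this vector to $T^nu+w\to w$; Birkhoff's theorem applies.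

\emph{Ansari's theorem} \cite{An}. $HC(T^Q)=HC(T)$ for every $Q\ge1$.

About measures we need two textbook facts. Since $X$ is separable and completely metrizable, so is $\mathcal P(X)$; hence closures are sequential, and the Baire category theorem holds in the closed subset $\overline{\mathcal F}_T(X)$. And if $m_i\to m$ in $\mathcal P(X)$, the portmanteau theorem gives
\begin{equation}\label{eq:port}
m(G)\le\liminf_im_i(G)\quad(G\text{ open}),\qquad m(C)\ge\limsup_im_i(C)\quad(C\text{ closed}).
\end{equation}

\section{Periodic orbits that stay near the origin}\label{sec:B}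

Condition (d) of Theorem~\ref{thm:B} says that for each $W$ the measure $\delta_0$ is a limit of periodic measures of orbits through $W$. The theorem thus reduces the approximation of all measures in $\overline{\mathcal F}_T(X)$ to that of the simplest one. For the shift, (d) can be seen directly.

\begin{example}\label{ex:shiftd}
Let $T=2B$ on $\ell^2$, let $S$ be the forward shift, so that $BS=I$, and let $u\in W$ have $u_n=0$ for $n\ge d$. For $Q\ge d$ put $a=\sum_{j\ge0}2^{-jQ}S^{jQ}u$. Then $\|a-u\|\le 2^{1-Q}\|u\|$, so $a\in W$ for large $Q$. For $d\le n\le Q$ we have $T^nu=0$ and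
\[
T^na=\sum_{j\ge1}2^{n-jQ}S^{jQ-n}u .
\]
For $n=Q$ this reads $T^Qa=a$, and in general it gives $\|T^na\|\le2^{n-Q+1}\|u\|$. So $\|T^na\|<\eta$ for all $n\in\{0,\dots,Q-1\}$ with at most $d+L$ exceptions, where $L$ satisfies $2^{1-L}\|u\|<\eta$ and does not depend on $Q$. Hence $\nu_a(\|x\|\ge\eta)\le(d+L)/Q\to0$.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(a)$\Rightarrow$(b) holds because $\overline{\mathcal F}_T(X)$ contains $\delta_0$ and a dense subset of a nonempty space is nonempty. (b)$\Rightarrow$(c) is trivial.

\medskip
(c)$\Rightarrow$(d). A measure $m$ as in (c) has almost all its mass in a large ball, and so do most of the periodic orbits that approximate it. Linearity lets us shrink the large ball to a small one, provided the target set is enlarged beforehand by the same factor; this costs nothing, because hypercyclic vectors visit every nonempty open set.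

Let $m\in\overline{\mathcal F}_T(X)$ with $c=m(HC(T))>0$, and let $m_i\in\mathcal F_T(X)$ tend to $m$. Fix $W$ and $\eta$. Choose $R>0$ with $m(\|x\|\ge R)<c\eta/4$, and put $\varepsilon=\eta/R$ and $W'=\varepsilon^{-1}W$. Since $m(G_{W'})\ge c$, both parts of \eqref{eq:port} give an index $i$ with
\[
m_i(G_{W'})>c/2,\qquad m_i(\|x\|\ge R)<c\eta/4 .
\]
Write $m_i=\sum_l\alpha_l\nu_{a_l}$ as a convex combination, and let $L$ be the set of $l$ such that the orbit of $a_l$ meets $W'$. By \eqref{eq:01}, $\sum_{l\in L}\alpha_l>c/2$. If $\nu_{a_l}(\|x\|\ge R)\ge\eta/2$ held for all $l\in L$, we would get $m_i(\|x\|\ge R)>c\eta/4$. So there is $l\in L$ with $\nu_{a_l}(\|x\|\ge R)<\eta/2$. Let $a'\in W'$ be a point of the orbit of $a_l$, so that $\nu_{a'}=\nu_{a_l}$, and let $a=\varepsilon a'$. Then $a\in W$ is periodic, and $\|T^na\|\ge\eta$ if and only if $\|T^na'\|\ge R$. Hence $\nu_a(\|x\|\ge\eta)<\eta/2$.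

\medskip
(d)$\Rightarrow$(a). By \eqref{eq:HC},
\[
\overline{\mathcal F}_T(HC(T))=\bigcap_{j,l\ge1}\big\{m\in\overline{\mathcal F}_T(X): m(G_{V_j})>1-1/l\big\},
\]
and each set on the right is relatively open by \eqref{eq:port}. By the Baire category theorem it suffices to show that each is dense, and for this it suffices to prove: \emph{for every nonempty open $V$, every $m_0\in\mathcal F_T(X)$ is a limit of measures $m\in\mathcal F_T(X)$ with $m(G_V)=1$.}

We perturb $m_0$ by adding to its orbits a periodic orbit that is usually small. The difficulty is one of timing. When the added orbit makes its excursion, the orbit from $m_0$ may be at any point $b$ of the finite support $\mathcal B$ of $m_0$, and the sum must reach $V$ whichever $b$ it is. We therefore look for one open set $W$ that is carried into $V-b$ for every $b\in\mathcal B$, at times that fix $b$.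

Let $Q$ be a common period of the points of $\mathcal B$. Since $T$ is hypercyclic, Ansari's theorem gives $v\in HC(T^Q)$; this is the only use of the hypothesis. For each $b\in\mathcal B$ choose a multiple $n_b$ of $Q$ with $T^{n_b}v\in V-b$, and let $W=\bigcap_{b\in\mathcal B}T^{-n_b}(V-b)$, an open set containing $v$. For $\eta>0$ let $a_\eta\in W$ be given by (d), and let $m_\eta$ be the image of $m_0\otimes\nu_{a_\eta}$ under the addition map $\Sigma(b,y)=b+y$.

The measure $m_\eta$ is finitely supported. It is invariant because $m_0\otimes\nu_{a_\eta}$ is invariant under $T\times T$ and $\Sigma\circ(T\times T)=T\circ\Sigma$. For $f$ bounded and continuous,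
\[
\Big|\int f\,dm_\eta-\int f\,dm_0\Big|\le\max_{b\in\mathcal B}\ \sup_{\|y\|<\eta}|f(b+y)-f(b)|+2\eta\sup|f|,
\]
which tends to $0$ with $\eta$ since $\mathcal B$ is finite; so $m_\eta\to m_0$. Finally, let $b\in\mathcal B$ and let $y$ lie in the orbit of $a_\eta$. Choose $n\ge0$ with $T^ny=a_\eta$ and put $b'=T^nb\in\mathcal B$. As $Q$ divides $n_{b'}$ and $a_\eta\in W$,
\[
T^{n+n_{b'}}(b+y)=T^{n_{b'}}b'+T^{n_{b'}}a_\eta=b'+T^{n_{b'}}a_\eta\in b'+(V-b')=V .
\]
Thus the support of $m_\eta$ lies in $G_V$.

The last sentence of the theorem is the equivalence of (a) and (c).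
\end{proof}

\section{Averaging periodic eigenvectors}\label{sec:C}

For $u=(1,0,0,\dots)$ the periodic point of Example~\ref{ex:shiftd} has coordinates $2^{-n}$ when $Q$ divides $n$ and $0$ otherwise, so it equals $\frac1Q\sum_{\theta^Q=1}k(\theta)$. Its orbit is small because the phases $\theta^n$ of many eigenvectors cancel. The same happens in any operator when many periodic eigenvectors cluster at one vector $u$: their average is close to $u$ at time $0$, and at time $n$ it is close to $u$ multiplied by an average of phases. We need the statement for all powers of $T$, in order to prove hypercyclicity.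

\begin{lemma}\label{lem:avg}
Suppose that $A_T$ spans a dense subspace. Let $Q\ge1$, let $W$ be open and nonempty, and let $\eta>0$. Then there are $a\in W$ and $P\ge1$ with $T^Pa=a$ such that the proportion of $n\in\{0,\dots,P-1\}$ with $\|T^{Qn}a\|\ge\eta$ is at most $\eta/2$.
\end{lemma}

\begin{proof}
The set $A_T$ is stable under multiplication by nonzero scalars, so there are $u_1,\dots,u_q\in A_T$, $q\ge1$, with $u=\sum_iu_i\in W$. Choose $0<\kappa\le\eta^2/4$ such that $W$ contains the open ball of radius $\kappa$ about $u$, and choose an integer $M$ with $M^{-1/2}\sum_i\|u_i\|\le\eta^2/4$. For each $i$ pick periodic eigenvectors $u_{i,1},\dots,u_{i,M}$ with eigenvalues $\mu_{i,l}$ such that $\|u_{i,l}-u_i\|<\kappa/q$ and the numbers $\mu_{i,1}^Q,\dots,\mu_{i,M}^Q$ are distinct. This is possible because infinitely many eigenvalues are available and $z\mapsto z^Q$ is at most $Q$-to-one. Let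
\[
a=\sum_{i=1}^q\frac1M\sum_{l=1}^Mu_{i,l},\qquad \beta_i(n)=\frac1M\sum_{l=1}^M\mu_{i,l}^{Qn},
\]
and let $P$ be a common multiple of the orders of all $\mu_{i,l}$. Then $T^Pa=a$ and $\|a-u\|<\kappa$, so $a\in W$. Writing $u_{i,l}=u_i+(u_{i,l}-u_i)$ we obtain
\[
\|T^{Qn}a\|=\Big\|\sum_i\beta_i(n)u_i+\sum_i\frac1M\sum_l\mu_{i,l}^{Qn}(u_{i,l}-u_i)\Big\|\le\sum_i|\beta_i(n)|\,\|u_i\|+\kappa .
\]
For $l\neq l'$ the number $\mu_{i,l}^Q\overline{\mu_{i,l'}^Q}$ is a $P$-th root of unity different from $1$, so its powers average to $0$ over $0\le n<P$. Hence the average of $|\beta_i(n)|^2$ is $1/M$, and by the Cauchy--Schwarz inequality the average of $|\beta_i(n)|$ is at most $M^{-1/2}$. The average of $\|T^{Qn}a\|$ is therefore at most $\eta^2/2$, and Markov's inequality gives the bound $\eta/2$.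
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Lemma~\ref{lem:avg} with $Q=1$ gives condition (d), and in particular the density of periodic points. To prove that $T$ is hypercyclic, let $U,W$ be nonempty open sets. Pick a periodic point $p\in U$, say $T^Qp=p$, and $\eta\in(0,1)$ such that $U$ contains the open ball of radius $\eta$ about $p$. We want to add to $p$ a small vector that later moves into $W-p$ at a moment when $p$ has returned to itself; this is why the lemma is applied to $T^Q$. It gives $a\in W-p$ with $T^Pa=a$ and, since $\eta/2<1$, some $n\in\{0,\dots,P-1\}$ such that $y=T^{Qn}a$ has $\|y\|<\eta$. Then $p+y\in U$ and $T^{Q(P-n)}(p+y)=p+T^{QP}a=p+a\in W$. By Birkhoff's theorem $T$ is hypercyclic, hence chaotic, and Theorem~\ref{thm:B} gives (a)--(c).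

For the last assertion, let $u\neq0$, $Tu=\lambda u$ with $\lambda\in\mathbb T$ not a root of unity, and $u=\lim u_i$ with $Tu_i=\theta_iu_i$ and $\theta_i$ roots of unity. Then
\begin{equation}\label{eq:eigconv}
|\theta_i-\lambda|\,\|u\|\le\|\theta_iu-\theta_iu_i\|+\|Tu_i-Tu\|\to0 .
\end{equation}
So $\theta_i\to\lambda$ while $\theta_i\neq\lambda$, and every tail of $(\theta_i)$ takes infinitely many values. Thus $u\in A_T$.
\end{proof}

\section{Deleting eigenvalues from the shift}\label{sec:Tsigma}

By Theorem~\ref{thm:C}, a counterexample to (Q2) must have periodic eigenvectors that span a dense subspace and yet cluster in few directions. Example~\ref{ex:shift} shows that the first demand is cheap: for $2B$, the eigenvectors $k(\mu_k)$ along a single convergent sequence of distinct roots of unity $\mu_k\to\lambda_0$ already span a dense subspace. What spoils $2B$ is that all the other roots of unity are eigenvalues too. We need a device that removes prescribed eigenvalues.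

Let $\sigma$ be a finite positive Borel measure on $\mathbb T$ without atoms. Multiplication by $\zeta$ on $L^2(\sigma)$ has no eigenvalues, and the equation $(\lambda-\zeta)h=\mathbf 1$ has a solution $h\in L^2(\sigma)$ only when $\sigma$ is thin near $\lambda$. We couple this operator to $2B$ so that an eigenvector of $2B$ survives exactly when that equation can be solved. On the separable infinite-dimensional Hilbert space $X_\sigma=L^2(\sigma)\oplus\ell^2$ define
\[
T_\sigma(h,y)=(\zeta h+y_0\mathbf 1,\ 2By).
\]
This operator is bounded, since $\|\zeta h+y_0\mathbf 1\|\le\|h\|+\sigma(\mathbb T)^{1/2}|y_0|$. Let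
\[
\Omega_\sigma=\Big\{\lambda:|\lambda|<2,\ \int\frac{d\sigma(\zeta)}{|\lambda-\zeta|^2}<\infty\Big\},\qquad e(\lambda)=\Big(\frac1{\lambda-\zeta},\ k(\lambda)\Big)\quad(\lambda\in\Omega_\sigma).
\]
Every $\lambda$ with $|\lambda|<2$ and $|\lambda|\neq1$ belongs to $\Omega_\sigma$.

\begin{lemma}\label{lem:eig}
Let $|\lambda|<2$. If $\lambda\in\Omega_\sigma$, then $\ker(T_\sigma-\lambda)=\mathbb C\,e(\lambda)$; otherwise $\ker(T_\sigma-\lambda)=\{0\}$.
\end{lemma}

\begin{proof}
The equation $T_\sigma(h,y)=\lambda(h,y)$ means $y=c\,k(\lambda)$ with $c=y_0$, and $(\lambda-\zeta)h=c$ almost everywhere. As $\sigma(\{\lambda\})=0$, the latter says $h=c/(\lambda-\zeta)$. For $c=0$ we get the zero vector, and for $c\neq0$ we have $h\in L^2(\sigma)$ if and only if $\lambda\in\Omega_\sigma$.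
\end{proof}

As in Example~\ref{ex:shift}, density of a span of eigenvectors is a uniqueness statement for functions. The continuous linear functionals on $X_\sigma$ are $(h,y)\mapsto\int gh\,d\sigma+\sum_n\gamma_ny_n$ with $(g,\gamma)\in L^2(\sigma)\times\ell^2$. The value of such a functional on $e(z)$, $z\in\Omega_\sigma$, is
\begin{equation}\label{eq:Phi}
\Phi(z)=\mathcal C(z)+F(z),\qquad \mathcal C(z)=\int\frac{g(\zeta)}{z-\zeta}\,d\sigma(\zeta),\qquad F(z)=\sum_{n\ge0}\gamma_n(z/2)^n .
\end{equation}
Here $F$ is analytic in $|z|<2$. Since $g\in L^1(\sigma)$, geometric series give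
\begin{equation}\label{eq:expand}
\mathcal C(z)=-\sum_{n\ge0}z^n\int\zeta^{-n-1}g\,d\sigma\quad(|z|<1),\qquad \mathcal C(z)=\sum_{n\ge0}z^{-n-1}\int\zeta^ng\,d\sigma\quad(|z|>1),
\end{equation}
so $\mathcal C$ is analytic on both sides of the circle and tends to $0$ at infinity.

\begin{lemma}\label{lem:both}
If $\Phi=0$ on $\{|z|<1\}$ and on $\{1<|z|<2\}$, then $g=0$ and $\gamma=0$.
\end{lemma}

\begin{proof}
The functions $-F$ on $|z|<2$ and $\mathcal C$ on $|z|>1$ agree on the annulus, so they define an entire function that tends to $0$ at infinity. By Liouville's theorem it vanishes. Hence $F=0$, that is $\gamma=0$, and $\mathcal C=0$ on $|z|>1$; also $\mathcal C=-F=0$ on $|z|<1$. By \eqref{eq:expand}, $\int\zeta^ng\,d\sigma=0$ for all $n\in\mathbb Z$. Trigonometric polynomials are dense in $C(\mathbb T)$, so the complex measure $g\sigma$ is zero and $g=0$ almost everywhere.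
\end{proof}

\begin{example}[One arc]\label{ex:arc}
Let $I\neq\mathbb T$ be a closed arc of positive length and let $\sigma$ be arc length on $I$. If $\lambda\in I$ and $\zeta\in I$ is at arc distance $t$ from $\lambda$, then $|\lambda-\zeta|\le t$, and $\int_0t^{-2}dt=\infty$; so $\Omega_\sigma=\{|z|<2\}\setminus I$. The points of $I$ are no longer eigenvalues. The set $\Omega_\sigma$ is open and connected, and $\Phi$ is analytic on it. If $\Phi$ vanishes on a set $E\subset\Omega_\sigma$ that accumulates at a point $\lambda_0\in\mathbb T\setminus I$, then $\Phi=0$ on $\Omega_\sigma$, and $(g,\gamma)=0$ by Lemma~\ref{lem:both}. So $\{e(\lambda):\lambda\in E\}$ spans a dense subspace, and as in Example~\ref{ex:shift} the operator $T_\sigma$ is chaotic with a perfectly spanning set of unimodular eigenvectors.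
\end{example}

This is the construction in its smallest form: an arc of eigenvalues is deleted, and the eigenvectors near $\lambda_0$ still span. It is not yet a counterexample, since all roots of unity in $\mathbb T\setminus I$ remain. We have to decide which roots of unity to keep, and then delete all the others, one small arc for each.

\section{Independent phases}\label{sec:phases}

Fix $\lambda_0\in\mathbb T$ that is not a root of unity. Choose distinct primes $p_k\ge2\pi\,2^k$, $k\ge1$. The closed arc $\{\zeta\in\mathbb T:|\zeta-\lambda_0|\le2^{-k}\}$ has length at least $2\cdot2^{-k}\ge4\pi/p_k$, so it contains two $p_k$-th roots of unity. Let $\mu_k\neq1$ be one of them. Then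
\begin{equation}\label{eq:mu}
\mu_k\text{ has order exactly }p_k\ge3,\qquad|\mu_k-\lambda_0|\le2^{-k}.
\end{equation}
The $\mu_k$ are distinct, and $\Lambda=\{\mu_k:k\ge1\}$ has closure $\Lambda\cup\{\lambda_0\}$. In this section $\sigma$ is any finite measure without atoms such that
\begin{equation}\label{eq:roots}
\text{the roots of unity in }\Omega_\sigma\text{ are exactly the elements of }\Lambda,
\end{equation}
and $T=T_\sigma$. Such a measure is built in Section~\ref{sec:measure}.

The $\ell^2$ components $k(\mu_k)$ of the periodic eigenvectors converge to $k(\lambda_0)$. A periodic point that lies far from this direction must be a combination with large coefficients that cancel at time $0$. To measure the distance from this direction we use the nonzero functional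
\[
\varphi(h,y)=2y_1-\lambda_0y_0,\qquad\text{for which}\qquad\varphi(e(\lambda))=\lambda-\lambda_0 .
\]

\begin{example}[Two eigenvalues]\label{ex:two}
Let $\mu=\mu_k$, $\mu'=\mu_l$ with $k\neq l$, and $a=(e(\mu)-e(\mu'))/(\mu-\mu')$. Then $\varphi(a)=1$, and the $n$-th coordinate of the $\ell^2$ component of $a$ has modulus $2^{-n}|\mu^n-\mu'^n|/|\mu-\mu'|\le n2^{-n}$, so this component is bounded independently of $k$ and $l$, although the coefficients $\pm1/(\mu-\mu')$ are large. The coordinate $y_0$ of $T^na$ has modulus $|\theta^n-1|/|\mu-\mu'|$ with $\theta=\mu\overline{\mu'}$. If $\theta^n=1$, then $\mu^n=\mu'^n$ is both a $p_k$-th and a $p_l$-th root of unity, hence equals $1$; so $\theta$ has order $P=p_kp_l\ge15$, and $\theta^n$ runs through all $P$-th roots of unity. At least $(P-1)/2$ of these have nonpositive real part, and for them $|\theta^n-1|\ge\sqrt2$. Thus $\|T^na\|\ge\sqrt2/|\mu-\mu'|$ for a proportion at least $7/15$ of all times. The cancellation at time $0$ does not last.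
\end{example}

With many eigenvalues, orthogonality of characters computes the mean square of $y_0$ along the orbit, but a large mean square could come from a few very large values. This does happen: $\sum_{\theta^Q=1}\theta^n$ has mean square $Q$ and is nonzero for only one $n$ in $Q$. A bound on the fourth moment excludes it, and this is where the distinct prime orders enter.

\begin{proposition}\label{prop:large}
Assume \eqref{eq:roots}. Every periodic point $a$ of $T$ satisfies $\nu_a\big(\|x\|\ge|\varphi(a)|\big)\ge\frac18$.
\end{proposition}

\begin{proof}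
We may assume $a\neq0$. By Lemmas~\ref{lem:decomp} and~\ref{lem:eig} and by \eqref{eq:roots}, $a=\sum_{k\in A}c_ke(\mu_k)$ with $A$ finite and nonempty and all $c_k\neq0$. Put $\tau^2=\sum_{k\in A}|c_k|^2>0$. By \eqref{eq:mu} and the Cauchy--Schwarz inequality,
\begin{equation}\label{eq:tau}
|\varphi(a)|\le\sum_{k\in A}|c_k|\,|\mu_k-\lambda_0|\le\tau\Big(\sum_{k\ge1}4^{-k}\Big)^{1/2}=\frac{\tau}{\sqrt3}.
\end{equation}

Let $P=\prod_{k\in A}p_k$. Then $T^Pa=a$, and $\nu_a$ is the law of $T^na$ for $n$ uniformly distributed in $\{0,\dots,P-1\}$. By the Chinese remainder theorem, $n\mapsto(n\bmod p_k)_{k\in A}$ is a bijection onto $\prod_{k\in A}\mathbb Z/p_k\mathbb Z$, so the residues are independent and uniform. Hence the variables $\xi_k=\mu_k^n$ are independent, and $\xi_k$ is uniform on the $p_k$-th roots of unity because $\mu_k$ has order $p_k$. Since $p_k\ge3$,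
\begin{equation}\label{eq:mom}
\mathbb E\,\xi_k^{\,j}=0\qquad\text{for }j\in\{\pm1,\pm2\}.
\end{equation}
The coordinate $y_0$ of $T^na$ is $Z=\sum_{k\in A}c_k\xi_k$, so $\|T^na\|\ge|Z|$.

By independence and \eqref{eq:mom}, $\mathbb E[\xi_k\overline{\xi_l}]=0$ for $k\neq l$, so $\mathbb E|Z|^2=\tau^2$. Next,
\[
\mathbb E|Z|^4=\sum_{k,l,i,j}c_kc_l\overline{c_ic_j}\ \mathbb E\big[\xi_k\xi_l\overline{\xi_i\xi_j}\big].
\]
If $\{k,l\}=\{i,j\}$ as multisets, the expectation is $1$. Otherwise some index occurs with net exponent in $\{\pm1,\pm2\}$; the expectation factors over the indices, and that factor is $0$ by \eqref{eq:mom}. Each $(k,l)$ has at most two matching pairs $(i,j)$, each contributing $|c_k|^2|c_l|^2$, so $\mathbb E|Z|^4\le2\tau^4$.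

Now we use the Paley--Zygmund argument. With $\pi_0=\mathbb P(|Z|^2\ge\tau^2/2)$, the Cauchy--Schwarz inequality gives
\[
\tau^2=\mathbb E|Z|^2\le\frac{\tau^2}2+\mathbb E\big[|Z|^2\mathbf 1_{\{|Z|^2\ge\tau^2/2\}}\big]\le\frac{\tau^2}2+\sqrt2\,\tau^2\,\pi_0^{1/2},
\]
so $\pi_0\ge1/8$. By \eqref{eq:tau}, $\tau^2/2\ge|\varphi(a)|^2$, and therefore $\|T^na\|\ge|\varphi(a)|$ with probability at least $1/8$.
\end{proof}

\section{The measure}\label{sec:measure}

Let $(\rho_j)_{j\ge1}$ enumerate the roots of unity that are not in $\Lambda$. We take for $\sigma$ a sum of arc-length measures on small arcs $I_j$ centered at the $\rho_j$. Three things are required. Each $\rho_j$ must leave $\Omega_\sigma$, which any arc around $\rho_j$ achieves. The set $\Lambda$, and uncountably many points of $\mathbb T$ near $\lambda_0$, must stay in $\Omega_\sigma$; for this we first set aside a set $K$ that keeps a definite distance from each $\rho_j$. Finally, the $\rho_j$ are dense in $\mathbb T$, so $\sigma$ will have full support and $\Phi$ will not be given to us as an analytic function near $\lambda_0$. As a substitute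 we make $\sigma$ so thin near $\lambda_0$ that the weight $e^{1/|\zeta-\lambda_0|^2}$ is integrable.

We use that for $\zeta_0\in\mathbb T$ and $0<r\le2$ the arc $\{\zeta\in\mathbb T:|\zeta-\zeta_0|<r\}$ has length $4\arcsin(r/2)\in[2r,\pi r]$. The set $\Lambda\cup\{\lambda_0\}$ is compact, and it contains no $\rho_j$ because $\lambda_0$ is not a root of unity. So $d_j=\operatorname{dist}(\rho_j,\Lambda\cup\{\lambda_0\})$ lies in $(0,2]$. Put
\[
\delta_j=2^{-j-4}d_j,\qquad K=\mathbb T\setminus\bigcup_{j\ge1}\{\zeta:|\zeta-\rho_j|<\delta_j\},
\]
\[
r_j=\frac{2^{-j}\delta_j^2\,e^{-4/\delta_j^2}}{4\pi},\qquad I_j=\{\zeta\in\mathbb T:|\zeta-\rho_j|<r_j\},\qquad\int f\,d\sigma=\sum_{j\ge1}\int_{I_j}f\,|d\zeta| .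
\]
Since $\delta_j<1$, we have $r_j\le\delta_j/2$. For $\zeta\neq\lambda_0$ and $|z|<2$ let
\[
\omega(\zeta)=e^{1/|\zeta-\lambda_0|^2},\qquad N(z)=\int\frac{\omega(\zeta)}{|z-\zeta|^2}\,d\sigma(\zeta)\in[0,\infty].
\]
As $\omega\ge1$, the condition $N(z)<\infty$ implies $z\in\Omega_\sigma$.

\begin{lemma}\label{lem:sigma}
\begin{itemize}
\item[(i)] $K$ contains $\Lambda\cup\{\lambda_0\}$ and no $\rho_j$, and for every $r\in(0,1)$ the set $\{\zeta\in K:|\zeta-\lambda_0|<r\}$ is uncountable.
\item[(ii)] $N(\lambda)\le1$ for $\lambda\in K$, and $N(t\lambda_0)\le4$ for $0<t<2$.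
\item[(iii)] $\sigma$ is finite and has no atoms, $\int\omega\,d\sigma\le4$, and for all $n\ge0$
\begin{equation}\label{eq:fact}
|\zeta-\lambda_0|^{-2n}\le n!\,\omega(\zeta),\qquad\int|\zeta-\lambda_0|^{-2n}\,d\sigma\le4\,n!\,.
\end{equation}
\item[(iv)] $K\subset\Omega_\sigma$ and $\rho_j\notin\Omega_\sigma$ for all $j$. In particular \eqref{eq:roots} holds.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The first two claims hold since $0<\delta_j<d_j$. Let $J_r=\{\zeta\in\mathbb T:|\zeta-\lambda_0|<r\}$, of length at least $2r$. If the $j$-th removed arc meets $J_r$, then $d_j\le|\rho_j-\lambda_0|<r+\delta_j\le r+d_j/32$, so $d_j<2r$ and $\delta_j<2^{-j-3}r$. The total length removed from $J_r$ is at most $\sum_j\pi2^{-j-3}r=\pi r/8<2r$. So $K\cap J_r$ has positive length and is uncountable.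

(ii) If $\lambda\in K$ and $\zeta\in I_j$, then $|\lambda-\zeta|\ge\delta_j-r_j\ge\delta_j/2$. This holds in particular for $\lambda=\lambda_0$, so $\omega\le e^{4/\delta_j^2}$ on $I_j$. The contribution of $I_j$ to $N(\lambda)$ is at most $\pi r_j\cdot4\delta_j^{-2}e^{4/\delta_j^2}=2^{-j}$, and $N(\lambda)\le1$. For $t>0$ and $\zeta\in\mathbb T$ we have $|\zeta-t\lambda_0|\ge|1-t|$, so $|\zeta-\lambda_0|\le|\zeta-t\lambda_0|+|1-t|\le2|\zeta-t\lambda_0|$. Hence $N(t\lambda_0)\le4N(\lambda_0)\le4$.

(iii) Since $|\lambda_0-\zeta|\le2$, we get $\int\omega\,d\sigma\le4N(\lambda_0)\le4$, and $\sigma$ is finite because $\omega\ge1$. Each term of $\sigma$ gives points measure zero, so $\sigma$ has no atoms. The inequality $t^n\le n!\,e^t$ with $t=|\zeta-\lambda_0|^{-2}$ gives \eqref{eq:fact}.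

(iv) The inclusion follows from (ii). As in Example~\ref{ex:arc}, $\int_{I_j}|\rho_j-\zeta|^{-2}|d\zeta|=\infty$.
\end{proof}

\section{A uniqueness theorem at the point $\lambda_0$}\label{sec:unique}

From now on $\sigma$ is the measure of Section~\ref{sec:measure}. The function $\Phi$ of \eqref{eq:Phi} is analytic in the disk and in the annulus, while the sets $E$ we care most about lie on the circle, in neither domain. The link is a Taylor expansion at $\lambda_0$ that is valid both along $E$ and off the circle. Vanishing on $E$ kills its coefficients. The bound \eqref{eq:fact} on the remainders then forces $\Phi$ to decay like $e^{-c/|z-\lambda_0|^2}$ in two regions tangent to $\mathbb T$ at $\lambda_0$, one on each side, and no nonzero analytic function decays so fast in such a region.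

\begin{proposition}\label{prop:unique}
Let $E\subset\{|z|<2\}$ have $\lambda_0$ as an accumulation point, and suppose $\sup_EN<\infty$. If $\Phi=0$ on $E$, then $g=0$ and $\gamma=0$. Consequently $\{e(\lambda):\lambda\in E\}$ spans a dense subspace of $X_\sigma$.
\end{proposition}

\begin{proof}
Write $z=\lambda_0+w$ and $\zeta=\lambda_0+s$, so that $z-\zeta=w-s$. For fixed $w$ we have $s\neq0$ and $s\neq w$ almost everywhere.

\medskip
\emph{The expansion.} The finite geometric sum with ratio $w/s$ gives, for $n\ge0$,
\[
\frac1{w-s}=-\sum_{i<n}\frac{w^i}{s^{i+1}}+\frac{w^n}{s^n(w-s)} .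
\]
The function $F(\lambda_0+w)=\sum_iF_iw^i$ is analytic in $|w|<1$, and Cauchy's estimate on $|w|=3/4$ gives $|F_i|\le C_F(4/3)^i$ for a constant $C_F$. Put $\alpha_i=F_i-\int g\,s^{-i-1}d\sigma$; the integral converges by \eqref{eq:fact} and the Cauchy--Schwarz inequality. If $|w|\le1/2$ and $N(z)<\infty$, then
\begin{equation}\label{eq:taylor}
\Phi(z)=\sum_{i<n}\alpha_iw^i+w^nR_n(z),\qquad R_n(z)=\sum_{i\ge n}F_iw^{i-n}+\int\frac{g\,d\sigma}{s^n(w-s)},
\end{equation}
where
\begin{equation}\label{eq:rem}
\Big|\sum_{i\ge n}F_iw^{i-n}\Big|\le C_F\Big(\frac43\Big)^n\sum_{j\ge0}\Big(\frac23\Big)^j=3C_F\Big(\frac43\Big)^n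
\end{equation}
and, by the first inequality in \eqref{eq:fact},
\begin{equation}\label{eq:rem2}
\Big|\int\frac{g\,d\sigma}{s^n(w-s)}\Big|\le\|g\|\Big(\int\frac{|s|^{-2n}}{|w-s|^2}\,d\sigma\Big)^{1/2}\le\|g\|\,\big(n!\,N(z)\big)^{1/2}.
\end{equation}

\medskip
\emph{Step 1: all $\alpha_i$ vanish.} By \eqref{eq:rem}, \eqref{eq:rem2} and $\sup_EN<\infty$, each $R_n$ is bounded on $E\cap\{|w|\le1/2\}$. Suppose $\alpha_i=0$ for all $i<n$. Then \eqref{eq:taylor} with $n+1$ in place of $n$ gives $0=\alpha_nw^n+w^{n+1}R_{n+1}(z)$ for $z\in E$ near $\lambda_0$. Dividing by $w^n$ and letting $z\to\lambda_0$ in $E\setminus\{\lambda_0\}$, we get $\alpha_n=0$. The set $E$ is not used again.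

\medskip
\emph{Step 2: decay in tangent regions.} Let
\[
\Delta_-=\{z:|z-\lambda_0/2|<1/2\},\qquad\Delta_+=\{z:\operatorname{Re}(\overline{\lambda_0}z)>1\},
\]
a disk tangent to $\mathbb T$ from inside and a half-plane tangent from outside. Let $z\in\Delta_-\cup\Delta_+$ with $|w|\le1/4$, and recall $|w|^2=|z|^2-2\operatorname{Re}(\overline{\lambda_0}z)+1$. On $\Delta_-$ we have $\operatorname{Re}(\overline{\lambda_0}z)>|z|^2$, so $|w|^2<1-|z|^2\le2(1-|z|)$. On $\Delta_+$ we have $|w|^2<|z|^2-1=(|z|+1)(|z|-1)\le3(|z|-1)$, since $|z|\le5/4$. In both cases $\operatorname{dist}(z,\mathbb T)\ge|w|^2/3$, and therefore $N(z)\le9|w|^{-4}\int\omega\,d\sigma\le36|w|^{-4}$. By \eqref{eq:taylor}, Step~1, \eqref{eq:rem} and \eqref{eq:rem2}, for every $n\ge0$,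
\[
|\Phi(z)|\le3C_F\Big(\frac{4|w|}3\Big)^n+6\|g\|\,|w|^{-2}\,|w|^n(n!)^{1/2}.
\]
We now let $n$ depend on $w$. Put $c=e^{-2}$ and $n=\lfloor c|w|^{-2}\rfloor$. Then $|w|^n(n!)^{1/2}\le(|w|^2n)^{n/2}\le e^{-n}$ and $(4|w|/3)^n\le3^{-n}\le e^{-n}$, while $e^{-n}\le e\cdot e^{-c/|w|^2}$. With $C=e(3C_F+6\|g\|)$ we obtain
\begin{equation}\label{eq:decay}
|\Phi(z)|\le C|w|^{-2}e^{-c/|w|^2}\qquad(z\in\Delta_-\cup\Delta_+,\ |w|\le1/4).
\end{equation}

\medskip
\emph{Step 3: $\Phi$ vanishes on both sides of the circle.} Inversion at $\lambda_0$ turns the tangent regions into half-planes. Put $H_\pm(v)=\Phi(\lambda_0(1\pm1/v))$ for $\operatorname{Re}v>1$. The point $\lambda_0(1-1/v)$ lies in $\Delta_-$ if and only if $|1/2-1/v|<1/2$, that is $|v-2|<|v|$, that is $\operatorname{Re}v>1$. The point $\lambda_0(1+1/v)$ lies in $\Delta_+$ if and only if $\operatorname{Re}(1/v)>0$, and it has modulus less than $2$ when $|v|>1$. So $H_\pm$ is analytic in $\operatorname{Re}v>1$. On $\Pi=\{\operatorname{Re}v\ge4\}$ we have $|w|=1/|v|\le1/4$, and \eqref{eq:decay} reads $|H_\pm(v)|\le C|v|^2e^{-c|v|^2}$.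

Fix $M>0$. The function $H_\pm(v)e^{Mv}$ is bounded by $C|v|^2e^{M|v|-c|v|^2}$, which tends to $0$ as $|v|\to\infty$ in $\Pi$. The maximum principle on $\Pi\cap\{|v|\le\rho\}$, with $\rho\to\infty$, gives
\[
|H_\pm(v)|\,e^{M\operatorname{Re}v}\le e^{4M}\sup_{\operatorname{Re}v'=4}|H_\pm(v')|\qquad(v\in\Pi),
\]
and the supremum is finite. Letting $M\to\infty$ yields $H_\pm(v)=0$ for $\operatorname{Re}v>4$. Thus $\Phi$ vanishes on a nonempty open subset of $\{|z|<1\}$ and on one of $\{1<|z|<2\}$. Both domains are connected, so $\Phi$ vanishes on both.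

\medskip
Lemma~\ref{lem:both} now gives $g=0$ and $\gamma=0$, and the density statement follows from the Hahn--Banach theorem.
\end{proof}

\begin{remark}
Both the strength of the decay and the shape of the regions matter in Step~3. For $0<\beta<1$ the function $e^{-v^\beta}$ is bounded by $e^{-\cos(\beta\pi/2)|v|^\beta}$ on $\operatorname{Re}v>0$; so decay faster than every power of $|w|$, which is all that Step~1 gives without the dependence of \eqref{eq:rem2} on $n$, does not force $\Phi=0$. And $e^{-v^2}$ is bounded by $e^{-|v|^2/2}$ in the sector $|\arg v|\le\pi/6$; so decay of the strength \eqref{eq:decay} in a narrow angle at $\lambda_0$ does not suffice either.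
\end{remark}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Let $X=X_\sigma$ and $T=T_\sigma$ with $\sigma$ as in Section~\ref{sec:measure}.

\medskip
(i) We apply Proposition~\ref{prop:unique} four times; the bound on $N$ comes each time from Lemma~\ref{lem:sigma}(ii). The sets $E=\{t\lambda_0:\frac12<t<1\}$ and $E=\{t\lambda_0:1<t<\frac32\}$ show that the hypothesis of the Godefroy--Shapiro criterion holds, so $T$ is hypercyclic. The set $E=\Lambda\subset K$ shows that the vectors $e(\mu_k)$ span a dense subspace, and its elements are periodic by Lemma~\ref{lem:decomp}; so $T$ is chaotic. If $D\subset\mathbb T$ is countable, then $E=K\setminus D$ accumulates at $\lambda_0$ by Lemma~\ref{lem:sigma}(i), so the eigenvectors $e(\lambda)$, $\lambda\in K\setminus D$, span a dense subspace.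

\medskip
(ii) Let $u\neq0$, $Tu=\lambda u$, be a limit of periodic eigenvectors $u_i$. By Lemmas~\ref{lem:eig} and~\ref{lem:sigma}(iv) their eigenvalues lie in $\Lambda$, and by the estimate \eqref{eq:eigconv} they converge to $\lambda$. Hence $\lambda\in\Lambda\cup\{\lambda_0\}$. So $u$ is a periodic eigenvector, or $u$ lies in $\ker(T-\lambda_0)$, which is the line $\mathbb C\,e(\lambda_0)$ because $\lambda_0\in K\subset\Omega_\sigma$. Since $K$ is uncountable, there is $\lambda\in K\setminus(\Lambda\cup\{\lambda_0\})$, and $e(\lambda)$ is a unimodular eigenvector that is not a limit of periodic eigenvectors.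

\medskip
(iii) Let $W=\{x\in X:|\varphi(x)|>1/8\}$, a nonempty open set, and $\eta=1/8$. By Lemma~\ref{lem:sigma}(iv) and Proposition~\ref{prop:large}, every periodic point $a\in W$ satisfies
\[
\nu_a(\|x\|\ge\eta)\ge\nu_a\big(\|x\|\ge|\varphi(a)|\big)\ge\eta .
\]
So condition (d) of Theorem~\ref{thm:B} fails. Since $T$ is hypercyclic, condition (c) fails as well, which means that $m(HC(T))=0$ for every $m\in\overline{\mathcal F}_T(X)$. Thus $\overline{\mathcal F}_T(HC(T))$ is empty, while $\overline{\mathcal F}_T(X)$ contains $\delta_0$. \qed

\medskip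
Parts (i) and (ii) answer (Q1) in the negative, and parts (i) and (iii) answer (Q2) in the negative.

\begin{remark}
For this operator $A_T=\mathbb C\,e(\lambda_0)\setminus\{0\}$, so the hypothesis of Theorem~\ref{thm:C} fails, as it must. If $u\in A_T$, there are periodic eigenvectors $u_i\to u$ with pairwise distinct eigenvalues in $\Lambda$; these converge to $\lambda_0$, so $Tu=\lambda_0u$. Conversely $e(\mu_k)\to e(\lambda_0)$: the $\ell^2$ components converge by continuity of $k$, and by \eqref{eq:fact} with $n=1$,
\[
\int\Big|\frac1{\mu_k-\zeta}-\frac1{\lambda_0-\zeta}\Big|^2d\sigma=|\mu_k-\lambda_0|^2\int\frac{d\sigma}{|\mu_k-\zeta|^2|\lambda_0-\zeta|^2}\le|\mu_k-\lambda_0|^2N(\mu_k)\le4^{-k}.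
\]
Averaging as in Lemma~\ref{lem:avg} therefore produces periodic points with mostly small orbits near any multiple of $e(\lambda_0)$, while Proposition~\ref{prop:large} shows that no such points exist away from the hyperplane $\ker\varphi$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{An} Ansari, J. Funct. Anal. 128 (1995).

\bibitem{GS} Godefroy and Shapiro, J. Funct. Anal. 98 (1991).

\bibitem{GM} Sophie Grivaux and Etienne Matheron, \emph{Invariant measures for frequently hypercyclic operators}, arXiv:1403.4555 (2014).

\end{thebibliography}
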